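\title{Every degree of isomorphism is a strong degree of categoricity}

\begin{abstract}
A Turing degree is a degree of isomorphism if it is the least degree that computes an isomorphism between some two isomorphic computable structures. It is a degree of categoricity if it is the least degree that computes isomorphisms between all computable copies of some computable structure. We prove that every degree of isomorphism is a strong degree of categoricity. The main step is the following: for every computable tree $T\subseteq\omega^{<\omega}$ with an infinite path there is a computable structure such that every path of $T$ computes an isomorphism between any two of its computable copies, while for one fixed pair of copies every isomorphism computes a path of $T$. Consequently the degrees of isomorphism, the strong degrees of categoricity, and the least degrees of paths through computable trees are the same degrees. In particular, every $\Delta^0_2$ degree is a strong degree of categoricity.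
\end{abstract}

\section{The question and the results}\label{sec:intro}

Two computable presentations of the same structure can be isomorphic without being computably isomorphic. There are two natural ways to measure how much noncomputable information an isomorphism requires: one can fix two presentations, or one can ask for an oracle that works for all presentations at once. We show that every Turing degree that is the exact answer to a problem of the first kind is also the exact answer to a problem of the second kind.

Throughout, a structure is a countable structure in a computable language with universe $\mathbb N$. It is \emph{computable} if its atomic diagram is computable, that is, if an algorithm decides whether a given atomic formula holds of given elements. A \emph{computable copy} of $\mathcal A$ is a computable structure isomorphic to $\mathcal A$. An isomorphism between two structures is a permutation of $\mathbb N$ and so has a Turing degree; a degree $\mathbf c$ \emph{computes} a function $g$ if $\deg g\le_T\mathbf c$.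

\begin{definition}\label{def:degrees}
Let $\mathbf c$ and $\mathbf d$ be Turing degrees.
\begin{enumerate}
\item A computable structure $\mathcal A$ is \emph{$\mathbf c$-computably categorical} if any two computable copies of $\mathcal A$ are isomorphic via an isomorphism computable from $\mathbf c$.
\item $\mathbf d$ is a \emph{degree of isomorphism} if there are isomorphic computable structures $\mathcal A$ and $\mathcal B$ such that $\mathbf d$ computes an isomorphism from $\mathcal A$ onto $\mathcal B$ and every degree that computes such an isomorphism is $\ge_T\mathbf d$.
\item $\mathbf d$ is a \emph{degree of categoricity} if there is a computable structure $\mathcal A$ that is $\mathbf c$-computably categorical if and only if $\mathbf c\ge_T\mathbf d$. We then say that $\mathcal A$ has degree of categoricity $\mathbf d$.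
\item $\mathbf d$ is a \emph{strong} degree of categoricity if there is a computable structure $\mathcal A$ with degree of categoricity $\mathbf d$ and with computable copies $\mathcal A_1,\mathcal A_2$ such that every isomorphism from $\mathcal A_1$ to $\mathcal A_2$ computes $\mathbf d$.
\end{enumerate}
\end{definition}

\begin{example}\label{ex:omega}
Let $C$ be an infinite c.e.\ set with a computable enumeration $c_0,c_1,\dots$ without repetitions. Define a computable linear order $L_C$ on $\mathbb N$: the even numbers are ordered as usual, and $2s+1$ is placed between $2c_s$ and $2c_s+2$. Each gap receives at most one element, so $L_C$ has order type $\omega$ and there is exactly one isomorphism $g\colon L_C\to(\mathbb N,<)$. It computes $C$, because $n\in C$ if and only if $g(2n+2)-g(2n)=2$, and $C$ computes it, by listing $L_C$ in increasing order. So $\deg C$ is a degree of isomorphism.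

The degree of categoricity of $(\mathbb N,<)$, on the other hand, is $\mathbf 0'$, the degree of the halting set $K$. The pair $L_K$, $(\mathbb N,<)$ shows that nothing less suffices, and $\mathbf 0'$ suffices because in any computable copy it decides whether $x$ is the least element and whether $y$ is the successor of $x$. Thus $\mathbf 0'$ is a strong degree of categoricity.
\end{example}

A strong degree of categoricity is a degree of isomorphism, witnessed by the pair $\mathcal A_1,\mathcal A_2$. The converse asks for much more. A degree of isomorphism concerns one pair of presentations, whereas a degree of categoricity must handle every computable copy, including copies built to defeat it. Example~\ref{ex:omega} shows that the structure witnessing a degree of isomorphism is in general useless for the second purpose: if $C$ does not compute $K$, then $\deg C$ is the degree of isomorphism of a pair of copies of $(\mathbb N,<)$, but other copies require $\mathbf 0'$. On these grounds one might expect a negative answer to the following question, posed in \cite{FM}.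

\begin{quote}
Is every degree of isomorphism a degree of categoricity? If so, is every degree of isomorphism a strong degree of categoricity?
\end{quote}

The answer to both parts is yes. The freedom that makes this possible is that we may discard the given structures, keep only the search problem ``find an isomorphism'', and build a new structure around it while watching all potential computable copies of the new structure.

Search problems of this kind are described by trees. A \emph{tree} is a set $T\subseteq\omega^{<\omega}$ of finite strings of natural numbers closed under initial segments, and $[T]$ is the set of its \emph{paths}, the $f\in\omega^\omega$ with $f{\restriction}n\in T$ for all $n$. A degree $\mathbf d$ is the \emph{least degree of a path through $T$} if some path has degree $\mathbf d$ and every path computes $\mathbf d$.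

\begin{theorem}\label{thm:equiv}
For a Turing degree $\mathbf d$ the following are equivalent.
\begin{enumerate}
\item[(i)] $\mathbf d$ is a degree of isomorphism.
\item[(ii)] $\mathbf d$ is a strong degree of categoricity.
\item[(iii)] $\mathbf d$ is the least degree of a path through some computable tree $T\subseteq\omega^{<\omega}$.
\end{enumerate}
\end{theorem}

The work lies in the implication (iii)$\Rightarrow$(ii). It follows from a statement about arbitrary computable trees, in which no least degree is assumed to exist.

\begin{theorem}\label{thm:tree}
Let $T\subseteq\omega^{<\omega}$ be a computable tree with $[T]\ne\emptyset$. There is a computable structure $\hat A$ with computable copies $\hat A_1,\hat A_2$ such that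
\begin{enumerate}
\item[(1)] every isomorphism $\hat A_1\to\hat A_2$ computes a member of $[T]$;
\item[(2)] every $f\in[T]$ computes an isomorphism between any two computable copies of $\hat A$.
\end{enumerate}
Hence, for every degree $\mathbf c$: $\hat A$ is $\mathbf c$-computably categorical if and only if $\mathbf c$ computes a member of $[T]$, if and only if $\mathbf c$ computes an isomorphism $\hat A_1\to\hat A_2$.
\end{theorem}

\begin{corollary}\label{cor:spectrum}
For all isomorphic computable structures $\mathcal A,\mathcal B$ there is a computable structure $\hat A$, with computable copies $\hat A_1,\hat A_2$, such that the degrees $\mathbf c$ for which $\hat A$ is $\mathbf c$-computably categorical are exactly the degrees computing an isomorphism $\mathcal A\to\mathcal B$, and exactly the degrees computing an isomorphism $\hat A_1\to\hat A_2$.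
\end{corollary}

\begin{corollary}\label{cor:delta2}
If $X\in2^\omega$ is the unique solution of $\forall n\,\exists s\,Q(n,s,X{\restriction}s)$ with $Q$ computable, then $\deg X$ is a strong degree of categoricity. In particular, every $\Delta^0_2$ degree is a strong degree of categoricity.
\end{corollary}

It is known that every degree of categoricity is hyperarithmetic, and that every degree that is c.e.\ or d.c.e.\ in $\mathbf 0^{(m)}$ and Turing above $\mathbf 0^{(m)}$ is a strong degree of categoricity, also with $\mathbf 0^{(\alpha)}$ in place of $\mathbf 0^{(m)}$ for a computable successor ordinal $\alpha$. None of these results is used below.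

Section~\ref{sec:paths} derives everything else from Theorem~\ref{thm:tree}. Section~\ref{sec:parity} introduces the class of structures in which the construction takes place and reduces isomorphisms between them to parity problems. Section~\ref{sec:idea} shows the method against a single potential copy. The construction is in Section~\ref{sec:construction} and its verification in Sections~\ref{sec:blocks}--\ref{sec:final}.

\section{Isomorphisms as paths through trees}\label{sec:paths}

Being an isomorphism between computable structures is refuted, when false, by a finite amount of information, provided that the inverse function is supplied along with the function. This is why the isomorphisms form the paths of a computable tree.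

\begin{lemma}\label{lem:isotree}
Let $\mathcal A\cong\mathcal B$ be computable structures. There is a computable tree $T$ whose paths are exactly the functions $F$ of the form $F(2n)=g(n)$, $F(2n+1)=g^{-1}(n)$, where $g$ is an isomorphism $\mathcal A\to\mathcal B$. For such $F$ and $g$ we have $F\equiv_T g$.
\end{lemma}

\begin{proof}
Fix a computable list $\theta_0,\theta_1,\dots$ of the atomic formulas with parameters from $\mathbb N$. Put $\sigma\in T$ if and only if
\begin{enumerate}
\item[(a)] whenever $2n<|\sigma|$ and $2m+1<|\sigma|$, we have $\sigma(2n)=m\Leftrightarrow\sigma(2m+1)=n$; and
\item[(b)] for each $i<|\sigma|$ such that all parameters $a$ of $\theta_i$ satisfy $2a<|\sigma|$, the truth value of $\theta_i$ in $\mathcal A$ equals the truth value in $\mathcal B$ of the formula obtained from $\theta_i$ by replacing each parameter $a$ by $\sigma(2a)$.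
\end{enumerate}
Both conditions are decidable and pass to initial segments. A function $F$ is a path if and only if (a) and (b) hold without the length restrictions. Then (a) says that $n\mapsto F(2n)$ and $m\mapsto F(2m+1)$ are mutually inverse bijections, and (b) says that the first of them preserves the truth value of every atomic formula. Finally $F$ computes $g$, and $g$ computes $g^{-1}$ by search.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv} from Theorem~\ref{thm:tree}]
(i)$\Rightarrow$(iii). Let $\mathcal A,\mathcal B$ witness (i) and let $T$ be the tree of Lemma~\ref{lem:isotree}. The degree $\mathbf d$ computes an isomorphism $g$, and $\deg g\ge_T\mathbf d$ because $\deg g$ computes an isomorphism. So $\deg g=\mathbf d$ and the corresponding path has degree $\mathbf d$. Every path computes an isomorphism and hence computes $\mathbf d$.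

(iii)$\Rightarrow$(ii). A degree $\mathbf c$ computes a member of $[T]$ if and only if $\mathbf c\ge_T\mathbf d$. So the structure $\hat A$ of Theorem~\ref{thm:tree} has degree of categoricity $\mathbf d$, and every isomorphism $\hat A_1\to\hat A_2$ computes a path, hence $\mathbf d$.

(ii)$\Rightarrow$(i). Let $\mathcal A,\mathcal A_1,\mathcal A_2$ be as in Definition~\ref{def:degrees}(4). Since $\mathcal A$ is $\mathbf d$-computably categorical, $\mathbf d$ computes an isomorphism $\mathcal A_1\to\mathcal A_2$, and every such isomorphism computes $\mathbf d$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:spectrum}]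
Apply Theorem~\ref{thm:tree} to the tree of Lemma~\ref{lem:isotree}: a degree computes a path of that tree if and only if it computes an isomorphism $\mathcal A\to\mathcal B$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:delta2}]
We build a tree whose paths interleave a solution with its least witnesses. Put $\sigma\in T$ if and only if $\sigma(2n)\in\{0,1\}$ whenever $2n<|\sigma|$, and, whenever $2n+1<|\sigma|$, $s=\sigma(2n+1)$, $s'\le s$ and the string $\tau=\langle\sigma(0),\sigma(2),\dots,\sigma(2s'-2)\rangle$ of length $s'$ is defined, $Q(n,s',\tau)$ holds if and only if $s'=s$. This $T$ is a computable tree. A function $F$ is a path if and only if $Y(n)=F(2n)$ defines an element of $2^\omega$ and $F(2n+1)$ is the least $s$ with $Q(n,s,Y{\restriction}s)$ for every $n$. Such a $Y$ is a solution, so $Y=X$, and $T$ has exactly one path. That path computes $X$, and $X$ computes it by searching for the least witnesses. Theorem~\ref{thm:equiv} applies.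

Now let $X$ be $\Delta^0_2$. By the limit lemma, $X=\lim_sX_s$ pointwise for a uniformly computable sequence $(X_s)$ of sets. Let $Q(n,s,\tau)$ say that $|\tau|=s>n$ and $\tau{\restriction}n=X_s{\restriction}n$. Then $X$ is a solution, since $X_s{\restriction}n=X{\restriction}n$ for all large $s$. If $Y$ is any solution and $k$ is given, then for each $n>k$ there is $s>n$ with $X_s(k)=Y(k)$. So $X_s(k)=Y(k)$ for infinitely many $s$, and $Y(k)=X(k)$.
\end{proof}

The rest of the paper proves Theorem~\ref{thm:tree}. We fix $T$. The empty string of $\omega^{<\omega}$ is $\lambda$, the immediate predecessor of $\sigma\neq\lambda$ is $\sigma^-$, the one-letter string with entry $i$ is $(i)$, concatenation is written $\sigma i$, and $\sigma\subset f$ means that $\sigma$ is an initial segment of $f$.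

\section{Parity structures}\label{sec:parity}

We want structures whose automorphisms are easy to prescribe. The basic object is a two-element set whose elements an automorphism may swap. Constraints then say which sets of swaps are allowed: finitely many among a given family, or an even number, or none at all for the time being.

\subsection*{The structure produced by a construction}
A construction in stages produces \emph{pairs} $q$ and \emph{vertices} $v$; each vertex is declared \emph{even} or \emph{free} at its birth. Each pair $q$ is born with a \emph{home} $\mathrm{home}(q)$, a vertex that already exists. Each vertex $v$ is born with a finite set $B(v)$ of pairs that already exist. The set of pairs \emph{incident} with $v$ is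
\[
I(v)=B(v)\cup\{q:\mathrm{home}(q)=v\},
\]
a disjoint union, since the pairs in $B(v)$ are older than $v$ and the others are younger. The construction may at any time \emph{release} a pair $q\in I(v)$ \emph{at $v$}; let $J(v)\subseteq I(v)$ be the set of pairs released at $v$. Both $I(v)$ and $J(v)$ grow with the stages, and when no stage is mentioned they denote the final sets. Let $\Gamma(v)$ be the set of all finite $G\subseteq J(v)$ if $v$ is free, and the set of all finite $G\subseteq J(v)$ of even size if $v$ is even. It is a group under symmetric difference $\triangle$.

The language $\mathcal L$ has unary symbols $U_i,W_i$ ($i\in\mathbb N$), a binary symbol $R$, and a binary symbol $E_H$ for each finite $H\subseteq\mathbb N$. It does not depend on the construction. We write $U_q$ for $U_i$ if $q$ is the $i$-th pair created, $W_v$ for $W_i$ if $v$ is the $i$-th vertex created, and we identify a finite set of pairs with the set of their indices. The $\mathcal L$-structure $A$ has two elements $q^0,q^1$ for each pair $q$ and an element $(v,G)$, called a \emph{gadget}, for each vertex $v$ and each $G\in\Gamma(v)$. Its relations are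
\begin{gather*}
U_q=\{q^0,q^1\},\qquad W_v=\{(v,G):G\in\Gamma(v)\},\\
R((v,G),q^1)\iff q\in G,\qquad R((v,G),q^0)\iff q\in I(v)\setminus G,\\
E_H((v,G),(v,G'))\iff G'=G\triangle H,
\end{gather*}
and no other instances of relations hold. We say that $x$ is \emph{related} to $y$ if $R(x,y)$. A gadget $(v,G)$ thus selects one element from each pair incident with $v$, namely $q^1$ for $q\in G$ and $q^0$ otherwise, and it is related to neither element of a pair not incident with $v$.

The elements $q^0,q^1$ are created with $q$. At the end of each stage we create all gadgets $(v,G)$ with $G\in\Gamma(v)$ as it then stands. Elements are numbered in order of creation.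

\begin{lemma}\label{lem:computable}
If the construction is effective, takes finitely many actions at each stage, and produces infinitely many elements, then $A$ is computable.
\end{lemma}

\begin{proof}
At each stage there are finitely many vertices and each current $J(v)$ is finite, so finitely many elements are created. By running the construction we learn which object a given number denotes. The relations $U_i$, $W_i$, $E_H$ can be read off from the objects. For $R((v,G),q^j)$ we need to know whether $q\in G$, which is visible, and whether $q\in I(v)$, that is, whether $q\in B(v)$ or $\mathrm{home}(q)=v$; this is known as soon as both $q$ and $v$ exist.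
\end{proof}

In the same way, an object that is known to be created eventually can be found by waiting. We use both facts without comment.

\subsection*{Automorphisms}
Call a set $S$ of pairs \emph{admissible} if $S\cap I(v)\in\Gamma(v)$ for every vertex $v$. For admissible $S$ define
\[
\pi_S(q^j)=\begin{cases}q^{1-j}&\text{if }q\in S,\\ q^j&\text{if }q\notin S,\end{cases}
\qquad
\pi_S(v,G)=(v,G\triangle(S\cap I(v))).
\]

\begin{lemma}\label{lem:aut}
The automorphisms of $A$ are exactly the maps $\pi_S$ with $S$ admissible. The map $\pi_S$ computes the finite sets $S\cap I(v)$ uniformly in $v$, and any oracle that computes these finite sets uniformly in $v$ computes $\pi_S$.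
\end{lemma}

\begin{proof}
Let $S$ be admissible and $S_v=S\cap I(v)$. The map $\pi_S$ is its own inverse and preserves each $U_q$ and $W_v$. It preserves $E_H$ because $G'=G\triangle H$ if and only if $G'\triangle S_v=(G\triangle S_v)\triangle H$. For $R$, let $q\in I(v)$. If $q\notin S$, then $q\in G\Leftrightarrow q\in G\triangle S_v$ and $q^0,q^1$ are fixed. If $q\in S$, then $q\in G\Leftrightarrow q\notin G\triangle S_v$, so the image gadget selects the other element of $U_q$, which is the image of the element selected by $(v,G)$.

Conversely, let $g$ be an automorphism, $S$ the set of pairs whose elements $g$ swaps, and $g(v,\emptyset)=(v,G_v)$. For $q\in I(v)$ the gadget $(v,G_v)$ is related to $g(q^0)$, so $q\in G_v$ if and only if $q\in S$. Thus $S\cap I(v)=G_v\in\Gamma(v)$. Preservation of $E_G$ gives $g(v,G)=(v,G_v\triangle G)$, so $g=\pi_S$. The set $S\cap I(v)$ is read off from $g(v,\emptyset)$. For the last claim, $q\in S$ if and only if $q\in S\cap I(\mathrm{home}(q))$.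
\end{proof}

\subsection*{Copies}
Let $M$ be an $\mathcal L$-structure. Let $y_v$ be the least element of $W_v^M$ and $m_q$ the least element of $U_q^M$, if they exist. An \emph{equation} is a formal expression $v\sim_q w$; it \emph{holds in $M$} if $R(y_v,m_q)\Leftrightarrow R(y_w,m_q)$ in $M$. For fixed $q$ this is an equivalence relation on the vertices for which it is defined. If $M\cong A$ and $q\in I(v)\cap I(w)$, then $y_v$ and $y_w$ are each related to exactly one element of $U_q^M$, and the equation says that it is the same element.

Unreleased incidences give us leverage over copies.

\begin{lemma}\label{lem:frozen}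
If $q\in I(v)\cap I(w)$ is never released at $v$ and never released at $w$, then $v\sim_q w$ holds in every $M\cong A$.
\end{lemma}

\begin{proof}
All gadgets of $v$ and of $w$ are related to $q^0$. So if $h\colon A\to M$ is an isomorphism, both $y_v$ and $y_w$ are related to $h(q^0)$ and not to $h(q^1)$.
\end{proof}

To build an isomorphism $g\colon A\to M$ we must choose $g(q^0)\in U^M_q$ for every pair $q$. The default choice is the element related to $y_{\mathrm{home}(q)}$; it is correct if $g$ sends $(\mathrm{home}(q),\emptyset)$ to $y_{\mathrm{home}(q)}$. It can conflict with the other vertices incident with $q$, and the conflicts are recorded by the \emph{defect sets}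
\[
Z_v=\{q\in B(v): v\sim_q\mathrm{home}(q)\text{ fails in }M\}.
\]
A general choice deviates from the default on a set $\Phi$ of pairs. The next lemma says which $\Phi$ work and what must be computed.

\begin{lemma}\label{lem:copy}
Let $M$ be a computable structure and $h\colon A\to M$ an isomorphism. Write $y_v=h(v,G_v)$ and let $D=\{q:q\in G_{\mathrm{home}(q)}\}$.
\begin{enumerate}
\item[(a)] $D\cap I(v)=G_v\triangle Z_v$ for every vertex $v$.
\item[(b)] If $\Phi$ is a set of pairs such that $D\triangle\Phi$ is admissible, then each $\Phi\cap I(v)$ is finite, and the isomorphism $g=h\circ\pi_{D\triangle\Phi}\colon A\to M$ is computable from any oracle that computes the finite sets $\Phi\cap I(v)$ uniformly in $v$.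
\end{enumerate}
\end{lemma}

\begin{proof}
For $q\in I(v)$, the element $y_v$ is related to $h(q^1)$ if $q\in G_v$ and to $h(q^0)$ otherwise.

(a) Let $q\in I(v)$. If $\mathrm{home}(q)=v$, then $q\notin Z_v$, and $q\in D$ if and only if $q\in G_v$. If $q\in B(v)$, then $q\in Z_v$ if and only if $q$ lies in exactly one of $G_v$ and $G_{\mathrm{home}(q)}$, that is, in exactly one of $G_v$ and $D$; equivalently $q\in D\Leftrightarrow q\in G_v\triangle Z_v$.

(b) The set $\Phi\cap I(v)$ is the symmetric difference of the finite sets $(D\triangle\Phi)\cap I(v)$ and $D\cap I(v)$. The element of $U^M_q$ related to $y_{\mathrm{home}(q)}$ is $h(q^1)$ if and only if $q\in D$, and $g(q^0)=h(q^1)$ if and only if $q\in D\triangle\Phi$. Hence $g(q^0)$ is the element of $U^M_q$ related to $y_{\mathrm{home}(q)}$ if $q\notin\Phi$, and the other element if $q\in\Phi$; and $g(q^1)$ is the remaining element. Membership of $q$ in $\Phi$ is read off from $\Phi\cap I(\mathrm{home}(q))$. For gadgets, (a) gives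
\[
g(v,G)=h\bigl(v,\;G_v\triangle H\bigr),\qquad H=G\triangle Z_v\triangle(\Phi\cap I(v)),
\]
so $g(v,G)$ is the unique $x$ with $M\models E_H(y_v,x)$, and it is found by search. The sets $Z_v$ are uniformly computable because $B(v)$ is a known finite set and $M$ is computable.
\end{proof}

The isomorphism $h$ and the set $D$ need not be computable from anything we have; they serve only to verify that $\Phi$ works. The last display is the place where the relations $E_H$ are needed: a gadget is determined by the elements it is related to, but when $I(v)$ is infinite no finite search confirms them all.

By (a), for even $v$ the size of $(D\triangle\Phi)\cap I(v)$ is congruent to $|Z_v|+|\Phi\cap I(v)|$ modulo $2$. So finding an isomorphism onto $M$ is essentially the problem of solving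
\begin{equation}\label{eq:parity}
|\Phi\cap I(v)|\equiv|Z_v|\pmod 2\qquad\text{for all even }v
\end{equation}
with all $\Phi\cap I(v)$ finite, subject to the constraints imposed by unreleased incidences. We say that an even vertex $v$ has a \emph{defect} in $M$ if $|Z_v|$ is odd.

\section{The method against one opponent}\label{sec:idea}

\subsection*{Coding the tree}
Let $A_T$ be the parity structure with a free vertex $\Omega$, even vertices $u_\sigma$ ($\sigma\in T$), a pair $r$ with home $\Omega$, and pairs $q_\sigma$ ($\lambda\ne\sigma\in T$) with home $u_{\sigma^-}$, where $B(\Omega)=\emptyset$, $B(u_\lambda)=\{r\}$, $B(u_\sigma)=\{q_\sigma\}$, and every incidence is released at once.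

Take $T=\{0^n:n\ge0\}\cup\{(1)\}$ and let $S$ be admissible with $r\in S$. Since $I(u_\lambda)=\{r,q_{(0)},q_{(1)}\}$, exactly one of $q_{(0)},q_{(1)}$ is in $S$. It is not $q_{(1)}$, since $I(u_{(1)})=\{q_{(1)}\}$ would meet $S$ in an odd set. So $q_{(0)}\in S$, then $q_{00}\in S$, and so on: $S=\{r,q_{(0)},q_{00},\dots\}$ traces the path. For a general tree the same argument shows that an admissible $S\ni r$ contains $q_\sigma$ for all $\sigma\neq\lambda$ along some path computable from $\pi_S$, and each path $f$ gives the admissible set $\{r\}\cup\{q_\sigma:\lambda\ne\sigma\subset f\}$. So the expansions $(A_T,\{r^0\})$ and $(A_T,\{r^1\})$ satisfy part (1) of Theorem~\ref{thm:tree}. Part (2) can fail.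

\begin{example}\label{ex:naive}
Let $T'$ be a computable tree with a path $f'$ but no computable path, for instance the tree from the proof of Corollary~\ref{cor:delta2} for $X=K$. Let $T=\{0^n:n\ge0\}\cup\{i\tau:i\ge1,\ \tau\in T'\}$, which has the computable path $0^\omega$. Let $M$ be defined like $A_T$, except that for $i\ge1$ the gadgets of $u_{(i)}$ are the $(u_{(i)},G)$ with $|G|$ odd. Then $M$ is computable. The set $S_0=\{q_{i\tau}:i\ge1,\ \lambda\ne\tau\subset f'\}$ meets each $I(u_{(i)})$, $i\ge1$, in one element and every other $I(v)$ in two elements or none, so the formulas defining $\pi_{S_0}$ give an isomorphism $A_T\to M$ that fixes $r^0$.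

Now let $k\colon A_T\to M$ be any isomorphism and $S$ the set of pairs it swaps. As in Lemma~\ref{lem:aut}, $k(v,\emptyset)=(v,S\cap I(v))$. Since $S\cap I(u_\lambda)$ is finite, $q_{(i)}\notin S$ for some $i\ge1$. Since $S\cap I(u_{(i)})$ is odd, it contains some $q_{ij}$, and from there on evenness leads along a path of $T'$ computable from $k$. So $k$ is not computable, although $T$ has a computable path.
\end{example}

If the elements of $M$ are numbered so that $y_{u_\lambda}=(u_\lambda,\emptyset)$ and $y_{u_{(i)}}=(u_{(i)},\{q_{(i)}\})$, then each $u_{(i)}$, $i\ge1$, has a defect. One defect would be harmless. If only $u_{(1)}$ is switched to odd gadgets, then swapping $\{q_{(1)},q_{(0)},q_{00},\dots\}$ gives a computable isomorphism: the defect is carried down to $u_\lambda$ and sent to infinity along the known path. Infinitely many defects cannot all be carried through $u_\lambda$. We must prevent defects, or else give them another exit.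

\subsection*{Waiting}
Suppose that a single partial computable structure $M$ is given and that we want a computable isomorphism $A\to M$ in case $M\cong A$. When $u_\sigma$ is born, we leave $q_\sigma$ unreleased at both ends and stop. If we never moved again and $M$ were a copy of $A$, then $u_\sigma\sim_{q_\sigma}u_{\sigma^-}$ would hold in $M$ by Lemma~\ref{lem:frozen}, and $M$ would show this after finitely many steps. So either we wait forever and $M\not\cong A$, or $M$ confirms the equation. A confirmed equation stays true, since $y_v$ and $m_q$ are fixed elements of $M$, and we may release $q_\sigma$ and go on. In the second outcome there are no defects at all. In the first outcome, however, the tree is never completed and $r$ cannot be swapped. The copy of the tree that carries the marked pair must therefore never wait.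

\subsection*{Bridges}
We use two copies of the tree, called \emph{blocks}: a block $b^\circ$ that never waits and a block $b$, with root pair $r_b$, that waits for $M$. Whenever $M$ shows a defect at a vertex $v$ of $b^\circ$, block $b$ builds a \emph{bridge}: a new pair $p$ with home $v$ and a new even vertex $z$ with $B(z)=\{p,r_b\}$. Suppose that $M$ confirms everything $b$ waits for, so that the vertices of $b$, including the bridge vertices, have no defects. Then for $f\in[T]$ the set $\Phi$ consisting of $r_b$, all bridge pairs, and the pairs of $b$ along $f$ solves \eqref{eq:parity}: it meets $I(v)$ in $\{p\}$ if $v$ has a defect, it meets $I(z)$ in $\{p,r_b\}$, and it meets the other sets $I(v)$, $v$ even, in two elements or none. One path repairs infinitely many defects. Bridges do not spoil the coding. If an admissible $S$ contains $r_b$, we follow the tree of $b$. If it contains the root pair of $b^\circ$ but not $r_b$, then it contains no bridge pair, because $z$ is even, and we follow the tree of $b^\circ$.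

\subsection*{Locks}
For $z$ to have no defect we want both $z\sim_pv$ and $z\sim_{r_b}\Omega$. Waiting secures the first. The second cannot be forced directly: $r_b$ must be released at $\Omega$ at some stage, and bridges are built after that stage. The remedy is a relay. Block $b$ creates free vertices $\ell_0,\ell_1,\dots$, the \emph{locks}, each incident with $r_b$ only. It waits for $\Omega\sim_{r_b}\ell_0$ before releasing $r_b$ at $\Omega$, for $\ell_0\sim_{r_b}\ell_1$ before releasing $r_b$ at $\ell_0$, and so on. At any time $r_b$ is unreleased at the newest lock $\ell$, so $z\sim_{r_b}\ell$ can be forced, and transitivity gives $z\sim_{r_b}\Omega$. In the limit $r_b$ is released everywhere.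

\subsection*{All opponents}
With all partial computable structures $M_0,M_1,\dots$ as opponents, a block cannot wait for every $M_e$, since some never respond. We attach blocks to binary strings that guess, for each $e$ below the length of the string, whether $M_e$ confirms again and again (guess $0$) or stops confirming (guess $1$). A block acts when its guess looks right, and so it waits for exactly those $M_e$ about which it guesses $0$. Let $\beta$ be the correct guess of length $e+1$, ending in $0$. Blocks whose guess extends $\beta$ wait for $M_e$ and produce no defects. Blocks whose guess is a proper initial segment of $\beta$, or wrongly has a $1$ where $\beta$ first differs from it, do not wait for $M_e$; the block at $\beta$ builds bridges to their vertices. Blocks whose guess wrongly has a $0$ at the first difference act only finitely often. Three new points arise.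
\begin{itemize}
\item A bridge vertex can have a defect in another opponent and need a bridge itself. A rule about ages keeps such stacks of bridges finite.
\item To decode a path from an automorphism we need a swapped root pair such that no bridge attached to its block leads to another swapped root pair. Bridges respect a linear order $\lhd$ on guesses, and since all root pairs have home $\Omega$, only finitely many are swapped; we take the $\lhd$-largest.
\item The rule about ages leaves finitely many vertices without a bridge. Their defects are carried to infinity along $f$ as in the remark after Example~\ref{ex:naive}.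
\end{itemize}

\section{The construction}\label{sec:construction}

\subsection*{Binary strings}
For binary strings $\alpha,\beta$, finite or infinite, write $\alpha<_L\beta$ ($\alpha$ is \emph{left of} $\beta$) if there is $i<\min(|\alpha|,|\beta|)$ with $\alpha{\restriction}i=\beta{\restriction}i$, $\alpha(i)=0$, $\beta(i)=1$. Any two strings are either comparable under $\subseteq$ or one is left of the other. We use three facts.
\begin{enumerate}
\item[(S1)] If $\alpha<_L\beta$, $\alpha\subseteq\alpha'$ and $\beta\subseteq\beta'$, then $\alpha'<_L\beta'$.
\item[(S2)] If $\delta<_L\nu$ and $\beta\subseteq\nu$, then $\delta<_L\beta$ or $\beta\subseteq\delta$, according as the first difference of $\delta$ and $\nu$ is at a position $<|\beta|$ or $\ge|\beta|$.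
\item[(S3)] $<_L$ is transitive: if $\alpha<_L\beta$ at position $i$ and $\beta<_L\gamma$ at position $j$, then $i\ne j$ and $\alpha<_L\gamma$ at position $\min(i,j)$.
\end{enumerate}
For finite strings let $\rho\lhd\beta$ if and only if $\rho\subsetneq\beta$ or $\beta<_L\rho$. This is the lexicographic order in which ``end of string'' $<1<0$; so it is a strict linear order, with the empty string $\langle\rangle$ as least element. A \emph{node} is $\langle\rangle$ or a finite binary string ending in $0$.

\subsection*{Opponents}
Let $M_e$ be the $e$-th partial computable function, read as a partial procedure for deciding atomic $\mathcal L$-formulas with parameters from $\mathbb N$. Every computable $\mathcal L$-structure is $M_e$ for some $e$. In $M_e$ the elements $y_v$ and $m_q$ are found by testing $0,1,2,\dots$ in turn and may be undefined. We say that $M_e$ \emph{confirms} an equation within $s$ steps if the computations involved halt within $s$ steps and show that it holds. For an even vertex $v$ let $\epsilon_e(v)\in\{0,1\}$ be the parity of $|Z_v|$ computed in $M_e$; we say that $\epsilon_e(v)[s]$ is defined if the computations involved halt within $s$ steps.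

\subsection*{Blocks}
There is a free vertex $\Omega$ from the start, with $B(\Omega)=\emptyset$. A \emph{block} $b$ has a node $\nu(b)$ and a creation stage $c(b)$. It \emph{owns} the following objects (Figure~\ref{fig:block}):
\begin{itemize}
\item a \emph{root pair} $r_b$ with home $\Omega$;
\item even \emph{tree vertices} $u_{b,\sigma}$ for certain $\sigma\in T$, and for $\sigma\ne\lambda$ \emph{tree pairs} $q_{b,\sigma}$ with home $u_{b,\sigma^-}$; here $B(u_{b,\lambda})=\{r_b\}$ and $B(u_{b,\sigma})=\{q_{b,\sigma}\}$;
\item free vertices $\ell_{b,0},\ell_{b,1},\dots$, the \emph{locks}, with $B(\ell_{b,k})=\{r_b\}$;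
\item \emph{bridges}: for certain even vertices $v$, a \emph{bridge pair} $p_{b,v}$ with home $v$ and an even \emph{bridge vertex} $z_{b,v}$ with $B(z_{b,v})=\{p_{b,v},r_b\}$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[ev/.style={circle,draw,inner sep=1.5pt},fr/.style={rectangle,draw,inner sep=3pt},pr/.style={inner sep=2pt}]
\node[fr] (O) at (0,3.1) {$\Omega$};
\node[pr] (r) at (0,2) {$r_b$};
\node[fr] (l0) at (-3,2.8) {$\ell_{b,0}$};
\node[fr] (l1) at (-3,2) {$\ell_{b,1}$};
\node[fr] (l2) at (-3,1.2) {$\ell_{b,2}$};
\node[ev] (u) at (0,0.8) {$u_{b,\lambda}$};
\node[pr] (q0) at (-1.2,-0.2) {$q_{b,(0)}$};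
\node[pr] (q1) at (1.2,-0.2) {$q_{b,(1)}$};
\node[ev] (u0) at (-2.3,-1.3) {$u_{b,(0)}$};
\node[ev] (u1) at (2.3,-1.3) {$u_{b,(1)}$};
\node[ev] (z) at (2.2,2) {$z_{b,v}$};
\node[pr] (p) at (3.9,2) {$p_{b,v}$};
\node[ev,inner sep=4pt] (v) at (5.5,2) {$v$};
\draw[very thick] (O)--(r) (u)--(q0) (u)--(q1) (v)--(p);
\draw (r)--(l0) (r)--(l1) (r)--(l2) (r)--(u) (r)--(z) (z)--(p) (q0)--(u0) (q1)--(u1);
\end{tikzpicture}
\caption{Part of a block $b$ with one bridge to an even vertex $v$ of another block. Circles are even vertices, boxes are free vertices, unframed labels are pairs. A thick line joins a pair to its home; a thin line joins a vertex $w$ to a pair in $B(w)$. An automorphism swaps an even number of the pairs joined to each circle and finitely many of the pairs joined to each box.}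
\label{fig:block}
\end{figure}

If $v$ is an even vertex owned by $b$, put $\nu(v)=\nu(b)$, and let $\mathrm{birth}(v)$ be the stage at which $v$ is born. The \emph{base} of an even vertex is the tree vertex under it: $\mathrm{base}(u_{b,\sigma})=u_{b,\sigma}$ and $\mathrm{base}(z_{b,w})=\mathrm{base}(w)$. An even vertex $v$ is \emph{pending} from its birth until it is released. To \emph{release $v$} means to release every $q\in B(v)$ at $v$, and also to release one pair at its home: $r_b$ if $v=u_{b,\lambda}$, $q_{b,\sigma}$ if $v=u_{b,\sigma}$ with $\sigma\ne\lambda$, and $p_{b,w}$ if $v=z_{b,w}$.

\subsection*{Recorded equations}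
At the end of each stage the following equations are \emph{recorded for} each existing block $b$.
\begin{enumerate}
\item[(E1)] $u_{b,\sigma}\sim_{q_{b,\sigma}}u_{b,\sigma^-}$, if $\sigma\ne\lambda$ and $u_{b,\sigma}$ is pending.
\item[(E2)] $z_{b,v}\sim_{p_{b,v}}v$ and $z_{b,v}\sim_{r_b}\ell$, if $z_{b,v}$ is pending and $\ell$ is the newest lock of $b$.
\item[(E3)] $\Omega\sim_{r_b}u_{b,\lambda}$ and $\Omega\sim_{r_b}\ell_{b,0}$, if $u_{b,\lambda}$ is pending.
\item[(E4)] $\ell_{b,k-1}\sim_{r_b}\ell_{b,k}$, if these are the two newest locks of $b$ and $r_b$ is unreleased at both.
\end{enumerate}

\subsection*{Stage $s$}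
Fix a computable numbering of $\omega^{<\omega}$ by codes.

\emph{Step 1: the current guess.} Define $\delta_s\in2^s$ by recursion on $e<s$. Let $\alpha=\delta_s{\restriction}e$. If there is no $t<s$ with $\alpha0\subseteq\delta_t$, put $\delta_s(e)=0$. Otherwise let $t$ be the last such stage, and consider the equations recorded at the end of stage $t$ for those blocks $b$ with $\alpha0\subseteq\nu(b)$ that had no turn (Step 2) at any stage strictly between $t$ and $s$. Put $\delta_s(e)=0$ if $M_e$ confirms all of them within $s$ steps, and $\delta_s(e)=1$ otherwise.

\emph{Step 2: turns.} Go through the blocks $b$ created before stage $s$, in order of creation.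
\begin{itemize}
\item If $\delta_s<_L\nu(b)$, then $b$ has a \emph{retired turn}, and $b$ is \emph{retired} from now on. Release all pending vertices of $b$, release $r_b$ at all locks of $b$, and do Growth.
\item If $b$ is not retired and $\nu(b)\subseteq\delta_s$, then $b$ has an \emph{active turn}. Release all pending vertices of $b$; release $r_b$ at all locks of $b$ except the newest one; create a new lock; do Growth; and, if $\nu(b)=\alpha0$ with $|\alpha|=e$, do Bridging for $e$.
\item Otherwise $b$ has no turn at $s$.
\end{itemize}
\emph{Growth}: for each $\sigma\in T$, $\sigma\ne\lambda$, with code $\le s$, if $q_{b,\sigma}$ does not exist and $u_{b,\sigma^-}$ exists and is not pending, create $q_{b,\sigma}$ and $u_{b,\sigma}$. (This is the only place where we use that $T$ is computable.)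

\emph{Bridging for $e$}: create $p_{b,v}$ and $z_{b,v}$ for each even vertex $v$ born before stage $s$ such that $z_{b,v}$ does not exist yet and
\begin{equation}\label{eq:bridge}
v\text{ is not pending},\quad \nu(v)\lhd\nu(b),\quad \mathrm{birth}(\mathrm{base}(v))>c(b),\quad \epsilon_e(v)[s]\text{ is defined and equals }1.
\end{equation}

\emph{Step 3: new blocks.} For each node $\rho\subseteq\delta_s$ that has no non-retired block, create a block $b$ with $\nu(b)=\rho$ and $c(b)=s$, together with $r_b$, $u_{b,\lambda}$ and $\ell_{b,0}$; nothing is released.

\emph{Step 4.} Create the new gadgets and record the equations.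

This completes the construction. Each stage is finite and effective. The block $b^\circ$ with node $\langle\rangle$ created at stage $0$, the \emph{top block}, is never retired, since nothing is left of $\langle\rangle$; so it is the only block with that node and it has an active turn, creating a lock, at every stage $s\ge1$. By Lemma~\ref{lem:computable}, $A$ is computable.

A block is retired when a guess to its left is visited, that is, when an opponent it believed silent responds. From then on it builds no bridges, and its retired turns serve only to leave nothing unreleased and to complete its tree.

\begin{lemma}\label{lem:obs}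
Let $b$ be a block.
\begin{enumerate}
\item[(a)] An even vertex of $b$ is born at the creation of $b$ or at a turn of $b$. It is pending at the end of the stage of its birth and is released at the next turn of $b$, if there is one. While it is pending it is not the home of any pair.
\item[(b)] Pairs owned by $b$ are released only at turns of $b$. A tree pair or bridge pair is incident with exactly two vertices, its home and the vertex born with it, and it is released at both when the latter is released.
\item[(c)] If an equation is recorded for $b$ at the end of stage $t$ and $b$ has no turn after $t$, then the equation holds in every $M\cong A$.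
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (a) and (b) are read off from the construction: a block has at most one turn per stage, releases come before creations within a turn, and both Growth and Bridging require the home of a new pair not to be pending.

For (c) we show that when $v\sim_qw$ is recorded for $b$, the pair $q$ is owned by $b$, incident with $v$ and $w$, and unreleased at both. Then (b) and Lemma~\ref{lem:frozen} finish the proof. For (E1) and the first equation of (E2) this is (b). For the second equation of (E2): the pending vertex $z_{b,v}$ was born at an active turn of $b$ and $b$ has had no turn since, so $r_b$ is unreleased at $z_{b,v}$ and at the lock created at that turn, which is the newest. For (E3): while $u_{b,\lambda}$ is pending, $b$ has had no turn, so $r_b$ is released nowhere. For (E4) it is part of the condition.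
\end{proof}

\section{The true path and the behavior of blocks}\label{sec:blocks}

Define the \emph{true path} $\Theta\in2^\omega$ by recursion: $\Theta(e)=0$ if and only if $(\Theta{\restriction}e)0\subseteq\delta_s$ for infinitely many $s$.

\begin{lemma}\label{lem:truepath}
For every $\beta\subset\Theta$ there are infinitely many $s$ with $\beta\subseteq\delta_s$ and only finitely many $s$ with $\delta_s<_L\beta$.
\end{lemma}

\begin{proof}
The first claim is by induction on $|\beta|$. Suppose that $\Theta{\restriction}e\subseteq\delta_s$ infinitely often. If $\Theta(e)=0$, the definition applies. If $\Theta(e)=1$, then $(\Theta{\restriction}e)0\subseteq\delta_s$ only finitely often, so $(\Theta{\restriction}e)1\subseteq\delta_s$ infinitely often. For the second claim, $\delta_s<_L\beta$ means that $(\Theta{\restriction}i)0\subseteq\delta_s$ for some $i<|\beta|$ with $\Theta(i)=1$, and for each such $i$ this happens finitely often.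
\end{proof}

A block is \emph{permanent} if it is never retired and its node is an initial segment of $\Theta$. It is \emph{perennial} if it has infinitely many turns of either kind. Permanent blocks do the work for the opponents. Perennial blocks are the ones that get completed.

\begin{lemma}\label{lem:permanent}
\begin{enumerate}
\item[(a)] For each node $\beta\subset\Theta$ there is exactly one permanent block $b_\beta$ with node $\beta$. It has infinitely many active turns; in particular permanent blocks are perennial.
\item[(b)] A block that is not permanent has finitely many active turns, and hence owns finitely many locks and finitely many bridges.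
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Step 3 there is at any time at most one non-retired block per node, which gives uniqueness. By Lemma~\ref{lem:truepath} there is a stage $s$ with $\beta\subseteq\delta_s$ after which no $\delta_{s'}$ is left of $\beta$. At the end of stage $s$ there is a non-retired block with node $\beta$. It is never retired, and it has an active turn at each of the infinitely many later stages $s'$ with $\beta\subseteq\delta_{s'}$.

(b) Suppose that $b$ has infinitely many active turns. Then $b$ is never retired and $\nu(b)\subseteq\delta_s$ infinitely often. Let $\beta=\Theta{\restriction}|\nu(b)|$. If $\nu(b)<_L\beta$, then $\delta_s<_L\beta$ infinitely often by (S1), contrary to Lemma~\ref{lem:truepath}. If $\beta<_L\nu(b)$, then at any $s>c(b)$ with $\beta\subseteq\delta_s$ we have $\delta_s<_L\nu(b)$ and $b$ is retired. So $\nu(b)=\beta$ and $b$ is permanent.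
\end{proof}

\begin{lemma}\label{lem:perennial}
\begin{enumerate}
\item[(a)] If $b$ is perennial, then $u_{b,\sigma}$ is eventually created for every $\sigma\in T$, and every pair owned by $b$ is eventually released at every vertex incident with it.
\item[(b)] If $\beta\subset\Theta$ and $\beta<_L\nu(b)$, then $b$ is perennial.
\item[(c)] Let $\beta\subset\Theta$ be a node and $b$ a block with $\nu(b)\lhd\beta$. If some even vertex of $b$ is born after stage $c(b_\beta)$, then $b$ is perennial.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Every pending vertex of $b$ is released at the next turn. This releases all incidences of tree pairs and bridge pairs of $b$, and those of $r_b$ with $\Omega$, $u_{b,\lambda}$ and the bridge vertices. If $b$ has infinitely many active turns, each lock is eventually not the newest, and $r_b$ is released at it at the next turn. Otherwise $b$ has finitely many locks and infinitely many retired turns, and a late one releases $r_b$ at all locks. The vertices $u_{b,\sigma}$ appear by induction on $|\sigma|$: once $u_{b,\sigma^-}$ exists, Growth creates $u_{b,\sigma}$ by the first later turn at a stage at least the code of $\sigma$.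

(b) At each of the infinitely many $s>c(b)$ with $\beta\subseteq\delta_s$ we have $\delta_s<_L\nu(b)$, so $b$ has a retired turn.

(c) If $\beta<_L\nu(b)$, use (b). Otherwise $\nu(b)\subsetneq\beta$, and we show that $b$ is permanent. If not, then since $\nu(b)\subset\Theta$, it is retired, first at stage $s'$ say. We claim that $b$ has a retired turn at a stage $s>c(b_\beta)$. If $s'>c(b_\beta)$, take $s=s'$. If $s'\le c(b_\beta)$, let $s>c(b_\beta)$ be the stage of birth of the given vertex; as $s>s'>c(b)$, this is a turn of $b$, and it is a retired turn because $b$ is already retired. Now $\delta_s<_L\nu(b)\subseteq\beta$ gives $\delta_s<_L\beta$ by (S1), so $b_\beta$ is retired at stage $s$, a contradiction.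
\end{proof}

Next we describe how the even vertices are connected. For a block $b$ let $\mathrm{Comp}(b)$, the \emph{component} of $b$, be the set of even vertices whose base is a tree vertex of $b$. It consists of the tree vertices of $b$ and of the bridge vertices, owned by other blocks, stacked over them. Every even vertex lies in exactly one component. A non-root pair joins its home to the vertex born with it, and both lie in the same component. Every $v\in\mathrm{Comp}(b)$ other than $u_{b,\lambda}$ has exactly one non-root pair in $B(v)$, whose home is older than $v$, while $B(u_{b,\lambda})$ contains none. So with the non-root pairs as edges, $\mathrm{Comp}(b)$ is a tree in the sense of graph theory, rooted at $u_{b,\lambda}$. The root pair $r_b$ is incident exactly with $\Omega$, the locks of $b$, $u_{b,\lambda}$, and the bridge vertices of $b$.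

\begin{lemma}\label{lem:stacks}
\begin{enumerate}
\item[(a)] Let $u$ be a tree vertex. Along any chain $u,\ z_{b_1,u},\ z_{b_2,z_{b_1,u}},\dots$ the nodes strictly increase under $\lhd$, and only finitely many $v$ have $\mathrm{base}(v)=u$. In particular, a bridge vertex in $\mathrm{Comp}(b)$ is owned by a block $b'$ with $\nu(b)\lhd\nu(b')$.
\item[(b)] If $b$ is not perennial, then $\mathrm{Comp}(b)$ is finite and no bridge vertex in it is owned by a permanent block.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The nodes increase by the second condition in \eqref{eq:bridge}, so the blocks $b_1,b_2,\dots$ in a chain are distinct. By the third condition $c(b_i)<\mathrm{birth}(u)$, so they come from a fixed finite set of blocks. A chain is determined by its sequence of blocks, so there are finitely many chains, each finite.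

(b) Block $b$ has finitely many turns, hence finitely many tree vertices, and (a) gives finiteness. Suppose that $z_{b_\beta,v}\in\mathrm{Comp}(b)$ with $b_\beta$ permanent, and let $u=\mathrm{base}(v)$, a tree vertex of $b$. Then $\nu(b)\lhd\beta$ by (a) and $\mathrm{birth}(u)>c(b_\beta)$ by \eqref{eq:bridge}, so $b$ is perennial by Lemma~\ref{lem:perennial}(c), a contradiction.
\end{proof}

\section{Swapping a root pair is finding a path}\label{sec:coding}

\begin{lemma}\label{lem:decode}
If $g=\pi_S$ is an automorphism of $A$ and $S$ contains a root pair, then $g$ computes a path of $T$.
\end{lemma}

\begin{proof}
All root pairs are incident with $\Omega$ and $S\cap I(\Omega)$ is finite, so we can choose $r_b\in S$ with $\nu(b)$ maximal under $\lhd$. By Lemma~\ref{lem:stacks}(a), $r_{b'}\notin S$ for every owner $b'$ of a bridge vertex in $\mathrm{Comp}(b)$.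

No bridge pair that is an edge of $\mathrm{Comp}(b)$ lies in $S$. Otherwise fix a tree vertex $u$ of $b$ over which there is such a pair. There are finitely many bridge pairs over $u$, so we can take $p_{b',v}\in S$ among them that is farthest from $u$. The set $I(z_{b',v})$ consists of $p_{b',v}$, $r_{b'}$, and bridge pairs farther from $u$. So $S\cap I(z_{b',v})=\{p_{b',v}\}$ is odd, although $z_{b',v}$ is even.

The set $I(u_{b,\sigma})$ consists of the one pair in $B(u_{b,\sigma})$, tree pairs $q_{b,\sigma i}$, and bridge pairs that are edges of $\mathrm{Comp}(b)$. Hence, if the pair in $B(u_{b,\sigma})$ lies in $S$, then evenness of $S\cap I(u_{b,\sigma})$ yields some $q_{b,\sigma i}\in S$, which is the pair in $B(u_{b,\sigma i})$. Starting from $r_b\in B(u_{b,\lambda})$ and taking the least such $i$ each time, we obtain a path of $T$. It is computable from $g$, given $b$, because $g$ computes the finite sets $S\cap I(v)$ by Lemma~\ref{lem:aut}.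
\end{proof}

Without the finiteness of stacks in Lemma~\ref{lem:stacks}(a), the second paragraph would fail: an infinite chain of bridge pairs over one vertex would meet each bridge vertex of the chain evenly and could absorb a swap without any reference to $T$.

For a perennial block $b$ and $f\in[T]$ define the \emph{ray}
\[
\mathrm{Ray}(b,f)=\{q_{b,\sigma}:\lambda\ne\sigma\subset f\}.
\]
By Lemma~\ref{lem:perennial}(a) all these pairs exist and are released at both ends. The ray meets $I(u_{b,\lambda})$ in the one pair $q_{b,f\restriction1}$, it meets $I(u_{b,\sigma})$ for $\lambda\ne\sigma\subset f$ in the two pairs $q_{b,\sigma}$ and $q_{b,f\restriction(|\sigma|+1)}$, and it meets no other $I(v)$. Thus $f$ computes the finite sets $\mathrm{Ray}(b,f)\cap I(v)$ uniformly in $v$.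

\begin{lemma}\label{lem:encode}
Each $f\in[T]$ computes an automorphism of $A$ that swaps the two elements of $r_{b^\circ}$.
\end{lemma}

\begin{proof}
Let $S=\{r_{b^\circ}\}\cup\mathrm{Ray}(b^\circ,f)$. The top block is perennial, so all incidences of pairs in $S$ are released. It owns no bridges, since Bridging is done only by blocks with nonempty node. So the only even vertex incident with $r_{b^\circ}$ is $u_{b^\circ,\lambda}$, and $S\cap I(v)$ has two elements for $v=u_{b^\circ,\sigma}$, $\sigma\subset f$, and none for the other even $v$. For $\Omega$ and the locks of $b^\circ$ it is $\{r_{b^\circ}\}$, and for the other locks it is empty. Thus $S$ is admissible, and $\pi_S\le_Tf$ by Lemma~\ref{lem:aut}.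
\end{proof}

\section{Isomorphisms onto computable copies}\label{sec:copies}

\begin{proposition}\label{prop:copy}
If $M$ is a computable copy of $A$ and $f\in[T]$, then $f$ computes an isomorphism $A\to M$.
\end{proposition}

Fix $e$ with $M=M_e$. All $y_v$, $m_q$, $Z_v$ and equations refer to $M$. Since $M$ is computable and isomorphic to $A$, every $\epsilon_e(v)$ is defined and every equation that holds in $M$ is confirmed within some number of steps. We first check that the true path guesses correctly about $M$. This is the waiting argument of Section~\ref{sec:idea}, complicated only by retired turns.

\begin{lemma}\label{lem:zero}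
$\Theta(e)=0$.
\end{lemma}

\begin{proof}
Let $\alpha=\Theta{\restriction}e$ and suppose that $\alpha0\subseteq\delta_s$ for only finitely many $s$. There is at least one such stage, namely the first $s>e$ with $\alpha\subseteq\delta_s$, by the first clause of Step 1. Let $t$ be the last one. Suppose that a block $b$ with $\alpha0\subseteq\nu(b)$ has a turn at $s>t$. Since $\alpha0\not\subseteq\delta_s$, the turn is not active, so $\delta_s<_L\nu(b)$, and (S2) gives $\delta_s<_L\alpha0$. The first difference is not at position $e$, where $\alpha0$ has a $0$, so $\delta_s<_L\alpha$. By Lemma~\ref{lem:truepath} this happens for finitely many $s$; let $s_0>t$ be at least as large as all of them.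

For every $s>s_0$ with $\alpha\subseteq\delta_s$, the equations examined in Step 1 to define $\delta_s(e)$ are those recorded at the end of stage $t$ for blocks with node extending $\alpha0$ and with no turn after $t$. This is a finite set independent of $s$, and its members hold in $M$ by Lemma~\ref{lem:obs}(c). So for large $s$ with $\alpha\subseteq\delta_s$ they are confirmed within $s$ steps and $\alpha0\subseteq\delta_s$, contrary to the choice of $t$.
\end{proof}

So $\beta=\Theta{\restriction}(e+1)$ is a node. Let $b^*=b_\beta$ and $c^*=c(b^*)$; at its active turns $b^*$ does Bridging for $e$. A \emph{$\beta$-stage} is a stage $s$ with $\beta\subseteq\delta_s$. There are infinitely many, and $c^*$ is one. Call an even vertex $v$ \emph{old} if $\mathrm{birth}(\mathrm{base}(v))\le c^*$ and \emph{new} otherwise. Finitely many tree vertices are born by stage $c^*$, so by Lemma~\ref{lem:stacks}(a) there are finitely many old vertices.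

\subsection*{Defects at new vertices}

\begin{lemma}\label{lem:after}
Let $b$ be a block.
\begin{enumerate}
\item[(a)] If $\beta\subseteq\nu(b)$ and $b$ is created or has a turn at $s>c^*$, then $s$ is a $\beta$-stage.
\item[(b)] If $\nu(b)<_L\beta$, then $b$ is not created and has no turn at any $s>c^*$.
\item[(c)] If $\beta\subseteq\nu(b)$ and $s\ge c^*$ is a $\beta$-stage, then all equations recorded for $b$ at the end of stage $s$ hold in $M$.
\end{enumerate}
\end{lemma}

\begin{proof}
No $s>c^*$ has $\delta_s<_L\beta$, since $b^*$ is never retired. If $b$ is created or has a turn at $s$, then $\nu(b)\subseteq\delta_s$ or $\delta_s<_L\nu(b)$. In (a), the first case gives $\beta\subseteq\delta_s$, and the second gives $\delta_s<_L\beta$ or $\beta\subseteq\delta_s$ by (S2). In (b), both cases give $\delta_s<_L\beta$, by (S1) and (S3) respectively.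

(c) Let $s^+$ be the next $\beta$-stage after $s$. By (a), $b$ has no turn strictly between $s$ and $s^+$. At stage $s^+$ the last earlier $\beta$-stage is $s$, so the equations in question are among those examined in Step 1 to define $\delta_{s^+}(e)$. Since $\delta_{s^+}(e)=0$, $M$ confirmed them.
\end{proof}

\begin{lemma}\label{lem:dichotomy}
Let $v$ be a new even vertex. Exactly one of the following holds.
\begin{enumerate}
\item[(i)] $\beta\subseteq\nu(v)$ and $Z_v=\emptyset$.
\item[(ii)] $\nu(v)\lhd\beta$, and $z_{b^*,v}$ exists if and only if $\epsilon_e(v)=1$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $b$ be the owner of $v$ and $s=\mathrm{birth}(v)$. Then $s\ge\mathrm{birth}(\mathrm{base}(v))>c^*$, and $b$ is created or has a turn at $s$. Exactly one of $\beta\subseteq\nu(b)$, $\nu(b)\lhd\beta$, $\nu(b)<_L\beta$ holds, and the last is excluded by Lemma~\ref{lem:after}(b).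

\emph{Case $\nu(b)\lhd\beta$.} By Lemma~\ref{lem:perennial}(c), $b$ is perennial, so $v$ is eventually not pending. If $\epsilon_e(v)=1$, then all conditions in \eqref{eq:bridge} hold for $b^*$ and $v$ from some stage on, and $z_{b^*,v}$ is created at an active turn of $b^*$. If $\epsilon_e(v)=0$, the last condition never holds.

\emph{Case $\beta\subseteq\nu(b)$.} By Lemma~\ref{lem:after}(a), $s$ is a $\beta$-stage, and $v$ is pending at its end; so by Lemma~\ref{lem:after}(c) the equations recorded about $v$ at stage $s$ hold. If $v=u_{b,\sigma}$, then (E1), or the first equation of (E3) when $\sigma=\lambda$, says that $Z_v=\emptyset$. Let $v=z_{b,w}$. Then (E2) gives $v\sim_{p_{b,w}}w$, where $w=\mathrm{home}(p_{b,w})$, and $v\sim_{r_b}\ell_{b,k}$, where $\ell_{b,k}$ is the lock created at stage $s$. It remains to prove $\ell_{b,k}\sim_{r_b}\Omega$. For this we need the whole history of $b$ to lie in the range where Lemma~\ref{lem:after}(c) applies.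

Block $b$ has an active turn at $s$, so it is not retired at any stage $\le s$. We claim that $c(b)\ge c^*$. Suppose that $c(b)<c^*$. Since $\beta\subseteq\nu(b)\subseteq\delta_{c(b)}$, at the end of stage $c(b)$ there was a non-retired block with node $\beta$. Since $b^*$ was created at stage $c^*$, that block was retired at a stage $s'$ with $c(b)<s'\le c^*$, and $\delta_{s'}<_L\beta$. Then $\delta_{s'}<_L\nu(b)$ by (S1), so $b$ was retired at $s'<s$, a contradiction.

Thus the creation of $b$ and its turns up to $s$, all active, occur at $\beta$-stages $\ge c^*$. At stage $c(b)$, (E3) gives $\Omega\sim_{r_b}\ell_{b,0}$. At the end of the active turn creating $\ell_{b,j}$, $1\le j\le k$, the pair $r_b$ is unreleased at $\ell_{b,j-1}$ and $\ell_{b,j}$, so (E4) gives $\ell_{b,j-1}\sim_{r_b}\ell_{b,j}$. By transitivity $\Omega\sim_{r_b}\ell_{b,k}$.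
\end{proof}

\subsection*{Repairing all but finitely many defects}
Let
\[
\Phi_0=\{r_{b^*}\}\cup\{p_{b^*,w}:z_{b^*,w}\text{ exists}\}.
\]

\begin{lemma}\label{lem:phi0}
The sets $\Phi_0\cap I(v)$ are finite and computable uniformly in $v$. For every new even vertex $v$, $|\Phi_0\cap I(v)|\equiv|Z_v|\pmod2$.
\end{lemma}

\begin{proof}
The kind and the owner of a pair are known at its creation, so $\Phi_0\cap B(v)$ is computable. A pair in $\Phi_0$ with home $v$ is $r_{b^*}$ if $v=\Omega$, and otherwise can only be $p_{b^*,v}$. The latter exists if and only if $v$ is even and new, $\nu(v)\lhd\beta$, and $\epsilon_e(v)=1$: these conditions are necessary by \eqref{eq:bridge} and sufficient by Lemma~\ref{lem:dichotomy}. They are decidable because $M$ is computable, and if they hold we find $p_{b^*,v}$ by waiting.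

Let $v$ be new. The pairs in $B(v)$ have the same owner as $v$. In case (i) of Lemma~\ref{lem:dichotomy}, $Z_v=\emptyset$ and $p_{b^*,v}$ does not exist, so $\Phi_0\cap I(v)=\Phi_0\cap B(v)$ and we must see that this set is even. If $v$ is not owned by $b^*$, it is empty. If $v=u_{b^*,\sigma}$, then $\sigma\ne\lambda$, because $u_{b^*,\lambda}$ is born at stage $c^*$ and so is old; hence $B(v)=\{q_{b^*,\sigma}\}$ and the set is empty. If $v=z_{b^*,w}$, it is $\{p_{b^*,w},r_{b^*}\}$. In case (ii), $\nu(v)\ne\beta$, so $v$ is not owned by $b^*$ and $\Phi_0\cap B(v)=\emptyset$. Then $\Phi_0\cap I(v)$ is $\{p_{b^*,v}\}$ if $\epsilon_e(v)=1$ and empty if $\epsilon_e(v)=0$.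
\end{proof}

Fix an isomorphism $h\colon A\to M$, let $G_v$ and $D$ be as in Lemma~\ref{lem:copy}, and put $D_0=D\triangle\Phi_0$. By Lemma~\ref{lem:copy}(a),
\[
D_0\cap I(v)=G_v\triangle Z_v\triangle(\Phi_0\cap I(v)).
\]
This set is finite for every $v$, and by Lemma~\ref{lem:phi0} it has even size for every new even $v$, since $|G_v|$ is even.

\subsection*{The finite correction}
The set $D_0$ may fail to be admissible for two reasons. It may contain the root pair of a block that stopped acting and left that pair unreleased somewhere, and it may have the wrong parity at old vertices. We remove the first obstacle at the price of changing finitely many parities, and then fix the parities.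

Let $C_1$ be the set of root pairs in $D_0$ that are owned by non-permanent blocks. It is finite because $D_0\cap I(\Omega)$ is finite. Let
\[
D_1=D_0\setminus C_1=D_0\triangle C_1,\qquad Y=\{v\text{ even}:|D_1\cap I(v)|\text{ is odd}\}.
\]
A vertex in $Y$ is old or incident with a member of $C_1$. By Lemma~\ref{lem:permanent}(b), each $r_b\in C_1$ is incident with finitely many even vertices. So $Y$ is finite. (Root pairs of permanent blocks are left in $D_1$: they may be incident with infinitely many bridge vertices, and they are released everywhere.)

\begin{lemma}\label{lem:unreleased}
Suppose that $q\in I(v)$ is never released at $v$. Then $q\notin D_1$. If moreover $q$ is not a root pair and $w$ is the vertex born with $q$, then $q$ is the only edge of its component at $w$, the vertex $w$ is not the root of the component, and $w\notin Y$.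
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:perennial}(a) the owner $b$ of $q$ is not perennial. So $b$ is not permanent, $b\ne b^*$, and $r_b\notin D_1$. This settles the case $q=r_b$. Let $q$ be a non-root pair. By Lemma~\ref{lem:obs}(b) it is never released at its home, so $q\notin G_{\mathrm{home}(q)}$, that is, $q\notin D$. Also $q\notin\Phi_0$, since $b\ne b^*$. Hence $q\notin D_0\supseteq D_1$. The vertex $w$ is pending forever, so by Lemma~\ref{lem:obs}(a) it is the home of no pair and $I(w)=B(w)\subseteq\{q,r_b\}$. Therefore $q$ is the only edge at $w$, and $D_1\cap I(w)=\emptyset$, so $w\notin Y$. Finally $w$ is not of the form $u_{b',\lambda}$ because $B(w)$ contains the non-root pair $q$.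
\end{proof}

Within a component, two vertices of $Y$ can be repaired together along the path joining them. A single leftover vertex needs an exit to infinity, which exists only if the block is perennial. The next lemma shows that no leftover occurs otherwise.

\begin{lemma}\label{lem:evencomp}
If $b$ is not perennial, then $|Y\cap\mathrm{Comp}(b)|$ is even.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:stacks}(b), $\mathrm{Comp}(b)$ is finite. Consider $\sum_{v\in\mathrm{Comp}(b)}|D_1\cap I(v)|$, whose parity is that of $|Y\cap\mathrm{Comp}(b)|$. A non-root pair is counted twice or not at all. The root pairs incident with members of $\mathrm{Comp}(b)$ are $r_b$ and the $r_{b'}$ for owners $b'$ of bridge vertices in $\mathrm{Comp}(b)$. Neither $b$ nor, by Lemma~\ref{lem:stacks}(b), any such $b'$ is permanent, so none of these root pairs is in $D_1$. The sum is even.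
\end{proof}

Define a set $C_2$ of non-root pairs as follows. In each of the finitely many components $\mathrm{Comp}(b)$ that meet $Y$, group the elements of $Y\cap\mathrm{Comp}(b)$ into couples, leaving at most one element $x_b$ over. By Lemma~\ref{lem:evencomp}, $x_b$ exists only if $b$ is perennial. Let $C_2$ be the symmetric difference of the edge sets of the paths joining the members of each couple and, for each $b$ such that $x_b$ exists, of the edge set of the path from $x_b$ to $u_{b,\lambda}$ and of $\mathrm{Ray}(b,f)$.

The edge set of a path between distinct vertices meets $I(v)$ in one element if $v$ is an endpoint, and in two or none otherwise. The path from $x_b$ to $u_{b,\lambda}$ together with the ray therefore contributes an odd number exactly at $x_b$; this includes the case $x_b=u_{b,\lambda}$, where the path is empty. Since parity is additive under symmetric difference, $C_2\cap I(v)$ is finite for all $v$, empty for free $v$, and for even $v$ it is odd exactly when $v\in Y$.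

Every pair in $C_2$ is released at both ends. For pairs on the rays this was noted in Section~\ref{sec:coding}. Suppose that a pair $q$ on one of the finite paths is never released at one of its ends, and let $w$ be the vertex born with $q$. By Lemma~\ref{lem:unreleased}, $q$ is the only edge at $w$, so $w$ is an endpoint of the path. But the endpoints lie in $Y$ or are roots of components, and $w$ is neither.

\begin{proof}[Proof of Proposition~\ref{prop:copy}]
Let $\Phi=\Phi_0\triangle C_1\triangle C_2$, so that $D\triangle\Phi=D_1\triangle C_2$. This set is admissible. Its intersection with $I(v)$ is finite; it is even for even $v$, because $D_1\cap I(v)$ and $C_2\cap I(v)$ are both odd if $v\in Y$ and both even if not; and each of its members lies in $D_1$ or in $C_2$, hence is released at $v$ by Lemma~\ref{lem:unreleased} or by the preceding paragraph.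

By Lemma~\ref{lem:copy}(b) it suffices to compute $\Phi\cap I(v)$ from $f$, uniformly in $v$. We have $\Phi=\Phi_0\triangle P\triangle\bigcup_{b\in\mathcal R}\mathrm{Ray}(b,f)$, where $P$ is a finite set of pairs and $\mathcal R$ is the finite set of blocks $b$ for which $x_b$ exists. Take $e$, $b^*$, $P$ and $\mathcal R$ as finite advice. The sets $\Phi_0\cap I(v)$ are computable by Lemma~\ref{lem:phi0}, the sets $P\cap I(v)$ are computable because incidence is decidable, and the sets $\mathrm{Ray}(b,f)\cap I(v)$ are computable from $f$.
\end{proof}

The oracle $f$ enters only through the finitely many rays. The reduction is not uniform in $e$, and the definition of $\mathbf c$-computable categoricity does not require it to be.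

\section{Proof of Theorem~\ref{thm:tree}}\label{sec:final}

Let $a_0,a_1$ be the two elements of the root pair $r_{b^\circ}$. In the language $\mathcal L$ with one new unary predicate let $\hat A_1=(A,\{a_0\})$, $\hat A_2=(A,\{a_1\})$, and $\hat A=\hat A_1$. These structures are computable. Since $[T]\ne\emptyset$, Lemma~\ref{lem:encode} gives an automorphism of $A$ swapping $a_0$ and $a_1$, so $\hat A_2$ is a copy of $\hat A$. If $T$ had no path, Lemma~\ref{lem:decode} shows that $\hat A_1$ and $\hat A_2$ would not be isomorphic.

(1) An isomorphism $\hat A_1\to\hat A_2$ is an automorphism $\pi_S$ of $A$ with $r_{b^\circ}\in S$. By Lemma~\ref{lem:decode} it computes a path of $T$.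

(2) Let $(M,\{m\})$ be a computable copy of $\hat A$ and let $f\in[T]$. Then $M$ is a computable copy of $A$, and by Proposition~\ref{prop:copy} $f$ computes an isomorphism $g\colon A\to M$. Since $m\in U^M_{r_{b^\circ}}$, either $g(a_0)=m$ or $g(a_1)=m$. In the first case $g$ is an isomorphism $\hat A\to(M,\{m\})$. In the second case, $g\circ\pi$ is one, where $\pi\le_Tf$ is the automorphism of Lemma~\ref{lem:encode}. Given two computable copies, compose the inverse of the isomorphism onto the first with the isomorphism onto the second; the result is computable from $f$.

For the last assertion: if $\mathbf c$ computes a member of $[T]$, then $\hat A$ is $\mathbf c$-computably categorical by (2); if $\hat A$ is $\mathbf c$-computably categorical, then $\mathbf c$ computes an isomorphism $\hat A_1\to\hat A_2$; and if $\mathbf c$ computes such an isomorphism, then it computes a member of $[T]$ by (1). \qed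

\begin{thebibliography}{1}
\bibitem{FM} Johanna N.Y. Franklin and Timothy H. McNicholl, \emph{Degrees of and lowness for isometric isomorphism}, arXiv:1911.05899 (2019).
\end{thebibliography}
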